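# Conformal blocks of $\mathfrak{sl}_2$ with eleven points: a cone with curved boundary

## 1. Finitely many generators: the natural guess

Fix a simple Lie algebra $\mathfrak g$ and $n\ge4$. For every level $\ell$ and every $n$-tuple of weights of level $\ell$ there is a vector bundle of conformal blocks on $\overline M_{0,n}$. Collect the first Chern classes of all these bundles, over all levels, form the cone that they generate, and take its closure. Najmuddin Fakhruddin asks in "Chern classes of conformal blocks", arXiv:0904.2918 (2009): is this closed cone finitely generated for every $\mathfrak g$ and $n$, and if so, is there an algorithm that takes $(\mathfrak g,n)$ and outputs a finite set of generators?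

The answer one would first guess is *yes*. At a single level there are only finitely many weights, so a single level gives a finitely generated cone, and one may hope that high levels add nothing new. Moreover all these classes are nef, so they lie in a cone cut out by finitely many explicit inequalities. We shall test the guess for $n=4$ and $n=5$, where it is right, and then prove that for $\mathfrak{sl}_2$ and $n\ge 11$ it is wrong.

**The bundles.** $\overline M_{0,n}$ is the moduli space of stable $n$-pointed curves of genus $0$, and $N^1(\overline M_{0,n})$ is its real vector space of divisor classes modulo numerical equivalence. Let $\theta$ be the highest root of $\mathfrak g$, and normalize the invariant form by $(\theta,\theta)=2$. A dominant integral weight $\lambda$ has level $\ell$ if $(\lambda,\theta)\le\ell$. Each fundamental weight pairs positively with $\theta$, so there are finitely many such $\lambda$. For an $n$-tuple $\vec\lambda$ of weights of level $\ell$, the theory of Tsuchiya–Kanie and Tsuchiya–Ueno–Yamada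 (TUY) gives the bundle $\mathbb V_{\vec\lambda}=\mathbb V_{\mathfrak g,\ell,\vec\lambda}$ on $\overline M_{0,n}$. Its rank is given by the Verlinde formula, and its determinant has class $c_1(\mathbb V_{\vec\lambda})$. We call $\mathbb V_{\vec\lambda}$ a *block*.

**The cone.** $C(\mathfrak g,n)\subset N^1(\overline M_{0,n})$ is the closure of the cone generated by all $c_1(\mathbb V_{\mathfrak g,\ell,\vec\lambda})$, over all $\ell$ and all $\vec\lambda$.

**F-curves.** Partition the $n$ points into four nonempty parts. Take $\mathbb P^1$ with four special points, attach at the $i$-th one a fixed stable curve carrying the points of $P_i$ (if $P_i$ is a single point, the special point itself is that marked point), and let the cross-ratio of the four special points vary. The resulting curve class is $F(P_1|P_2|P_3|P_4)$. We use the same symbol for the functional $D\mapsto D\cdot F(P_1|P_2|P_3|P_4)$ on $N^1$. We abbreviate sets of points: $56=\{5,6\}$, and so on.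

The facts on which everything rests are these.

- **(F1) Factorization (TUY).** On the boundary stratum where the curve is glued from two curves carrying the points $I$ and $I^c$, $\mathbb V_{\vec\lambda}$ restricts to $\bigoplus_\mu\mathbb V_{\lambda_I,\mu}\otimes\mathbb V_{\lambda_{I^c},\mu^*}$.
- **(F2) Propagation of vacua (TUY).** Inserting a weight $0$ at a new point gives the pullback under the map forgetting that point.
- **(F3) (Fakhruddin, *Chern classes of conformal blocks*, Contemp. Math. 564.)** $\mathbb V_{\vec\lambda}$ is a quotient of $A\otimes\mathcal O$, where $A$ is the space of $\mathfrak g$-coinvariants of $\bigotimes V_{\lambda_i}$. Hence $c_1(\mathbb V_{\vec\lambda})$ is nef.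
- **(F4) (same work)** $\deg\mathbb V|_{F(P_1|\dots|P_4)}=\sum_{\mu_1,\dots,\mu_4}\deg\mathbb V_{\mu_1\mu_2\mu_3\mu_4}\prod_i\mathrm{rk}\,\mathbb V_{\lambda_{P_i},\mu_i^*}$.
- **(F5) (same work)** For $n=4$, with $c(\lambda)=(\lambda,\lambda+2\rho)$,
$$\deg\mathbb V=\tfrac1{2(\ell+h^\vee)}\Big[\mathrm{rk}\,\mathbb V\sum_i c(\lambda_i)-\sum_{3\text{ channels}}\ \sum_\mu c(\mu)\,\mathrm{rk}\,\mathbb V_{\lambda_i\lambda_j\mu}\,\mathrm{rk}\,\mathbb V_{\lambda_k\lambda_m\mu^*}\Big],$$
where the channels are the three ways $(ij|km)$ of pairing the four points.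
- **(F6) (Keel)** F-curves span $N_1(\overline M_{0,n})$. On $\overline M_{0,5}$ one has $\delta_{ab}+\delta_{cd}\equiv\delta_{ac}+\delta_{bd}$ for distinct $a,b,c,d$.

By (F6) a class in $N^1$ is determined by its F-degrees. By (F3) all F-degrees are $\ge0$ on $C(\mathfrak g,n)$. So if $\pm D\in C(\mathfrak g,n)$, all F-degrees of $D$ vanish and $D=0$. Thus $C(\mathfrak g,n)$ is a closed *pointed* convex cone.

**Convexity.** A *face* of a convex cone $C$ is a subcone $\Phi$ such that $x,y\in C$ and $x+y\in\Phi$ imply $x,y\in\Phi$. If a linear functional $L$ is $\ge0$ on $C$, then $C\cap\{L=0\}$ is a face. A face of a face is a face. An *extremal ray* is a face that is a ray. We use the textbook fact that in finite dimension every element of a closed pointed cone is a finite sum of elements of extremal rays. A finitely generated cone is closed. If it is pointed, it has finitely many extremal rays, since writing a vector of an extremal ray as a nonnegative combination of the generators shows that one of the generators spans the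 ray.

**Four points.** $N^1(\overline M_{0,4})$ is one-dimensional and all degrees are $\ge0$. So $C(\mathfrak g,4)$ is a closed cone inside a half-line, hence finitely generated. The guess passes its first test. To test $n=5$ by hand we first make the case of $\mathfrak{sl}_2$ explicit.

## 2. For $\mathfrak{sl}_2$, ranks and degrees count edge labels

Let $\mathfrak g=\mathfrak{sl}_2$. Weights of level $\ell$ are integers $0,\dots,\ell$ with $\theta=2$, and they are self-dual. For $\ell=0$ all weights are $0$ and the class is $0$ (by (F5) and (F4)), so we take $\ell\ge1$. A triple $(a,b,c)$ is **admissible** if $a+b+c$ is even, the triangle inequalities hold, and $a+b+c\le2\ell$. The three-point rank is $1$ for admissible triples and $0$ otherwise.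

**Labelings.** Take a trivalent tree with leaves carrying $\lambda_1,\dots,\lambda_n$. A *labeling* assigns to each edge a label in $\{0,\dots,\ell\}$, with $\lambda_i$ on the $i$-th leaf, so that the triple at every vertex is admissible. Degenerating completely, (F1) gives $\mathrm{rk}\,\mathbb V=\#\text{labelings}$, whatever the tree. We write $u_I=u_{I^c}$ for the label of the edge splitting the leaves as $I|I^c$, so $u_{\{i\}}=\lambda_i$. For example, for $(1,1,1,1)$ at level $1$ the middle label can only be $0$, so the rank is $1$. At level $2$ it can be $0$ or $2$, so the rank is $2$.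

Let $f$ be a function of the labels of some pairwise compatible splits (edges of a common tree). Let $\langle f\rangle$ be the sum of $f$ over all labelings of a trivalent tree containing these edges. Contracting all the other edges, factorization gives
$$\langle f\rangle=\sum_{\text{labels of the family}}f\cdot\prod_{\text{vertices}}(\text{rank of the block at the vertex}),\tag{1}$$
so $\langle f\rangle$ does not depend on the tree. In particular $\langle1\rangle=r:=\mathrm{rk}\,\mathbb V$. For instance, with five leaves and $f=f(u_{12})$, $\langle f\rangle=\sum_u f(u)\,\mathrm{rk}\,\mathbb V_{\lambda_1\lambda_2u}\,\mathrm{rk}\,\mathbb V_{u\lambda_3\lambda_4\lambda_5}$ in any tree with the edge $12|345$.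

Two consequences will be used constantly. *Change of tree:* if $f$ depends on only some of the labels, we may compute $\langle f\rangle$ in any tree containing just those edges. *Extension:* labels that contribute to (1) extend to a labeling of any tree containing those edges, so inequalities derived in any such tree hold for them.

**Four-point rank.** Let $r_4(a,b,c,d)$ be the rank. The middle label $u\equiv a+b$ (mod 2) of the tree $ab|cd$ runs in steps of $2$ from $\max(|a-b|,|c-d|)$ to $\min(a+b,\,2\ell-a-b,\,c+d,\,2\ell-c-d)$. Put $H=\frac12(a+b+c+d)$. If $H\notin\mathbb Z$ then $r_4=0$. If $H\in\mathbb Z$, all bounds have the parity of $a+b$, and the number of values of $u$ is one plus half the smallest difference between one of the four upper bounds and one of the four lower bounds $\pm(a-b),\pm(c-d)$, if this is $\ge 0$. The half-differences are, for example, $\frac12((a+b)-(a-b))=b$, $\frac12((2\ell-a-b)-(a-b))=\ell-a$, $\frac12((a+b)-(c-d))=H-c$, $\frac12((2\ell-a-b)-(c-d))=\ell-H+d$. In all, $r_4=\max(0,1+m)$, where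 $m$ is the minimum of the 16 numbers
$$x,\qquad \ell-x,\qquad H-x,\qquad \ell-H+x\qquad(x\in\{a,b,c,d\}).\tag{2}$$

**Four-point degree.** With $y_+=\max(y,0)$,
$$\deg\mathbb V_{abcd}=r_4\cdot(H-\ell)_+ .\tag{3}$$

*Proof.* Let $r=r_4>0$ and order $a\le b\le c\le d$. Put $A=a+1$, $B=b+1$, $C=c+1$, $D=d+1$, $L=\ell+2$, $T=A+B+C+D=2H+4$. Here $h^\vee=2$ and $c(\lambda)=\frac12((\lambda+1)^2-1)$. In each channel, $u+1$ runs over an arithmetic progression of $r$ terms with step $2$ and some midpoint $m_{ch}$. Its variance is $\frac{r^2-1}3$, so $\sum(u+1)^2=r\big(m_{ch}^2+\frac{r^2-1}3\big)$. Insert this in (F5). The constants are $-4+3+1=0$, and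
$$4L\deg=r\Big[\sum A^2-\sum_{ch}m_{ch}^2-r^2\Big],$$
where $\sum A^2=A^2+B^2+C^2+D^2$. The ranges of $u$ in the channels $(ab|cd),(ac|bd),(ad|bc)$ follow by comparing the bounds. For example, if $H>\ell$ then $2\ell-c-d<a+b$, and always $c+d\ge a+b$, so the upper bound in the first channel is $2\ell-c-d$; the lower bound is $d-c$ or $b-a$ according to the sign of $a+d-b-c$.

- $H>\ell$, $a+d\ge b+c$: $[d-c,2\ell-c-d]$, $[d-b,2\ell-b-d]$, $[d-a,2\ell-a-d]$. So $m_{ch}=L-C,\,L-B,\,L-A$ and $r=L-D$. The bracket is $2LT-4L^2=4L(H-\ell)$.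
- $H>\ell$, $a+d\le b+c$: $[b-a,2\ell-c-d]$, $[c-a,2\ell-b-d]$, $[d-a,2\ell-b-c]$. With $E=L-\frac T2=\ell-H$: $m_{ch}=E+B,\,E+C,\,E+D$ and $r=E+A$. The bracket is $-4E^2-2ET=-2E(2E+T)=-4EL=4L(H-\ell)$.
- $H\le\ell$, $a+d\ge b+c$: $[d-c,a+b]$, $[d-b,a+c]$, $[d-a,b+c]$. So $m_{ch}=\frac T2-C,\,\frac T2-B,\,\frac T2-A$ and $r=\frac T2-D$. The bracket is $-T^2+T\cdot T=0$.
- $H\le\ell$, $a+d\le b+c$: $[b-a,a+b]$, $[c-a,a+c]$, $[d-a,a+d]$. So $m_{ch}=B,C,D$ and $r=A$. The bracket is $0$. $\square$

**F-degrees.** Combining (F4), (3) and (1),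
$$F(P_1|P_2|P_3|P_4)\cdot c_1(\mathbb V)=\big\langle\big(\tfrac12(u_{P_1}+u_{P_2}+u_{P_3}+u_{P_4})-\ell\big)_+\big\rangle .\tag{4}$$
The quantity inside $(\cdot)_+$ is called the **form** of the F-curve. For example, $(1,1,1,1)$ at level $1$ has form $1$ and rank $1$, hence degree $1$.

**Four-term relation.** Partition the points into five parts indexed by $0,\dots,4$, and let $\varphi_{\alpha\beta}$ be the F-curve obtained by merging parts $\alpha$ and $\beta$. It is the image of $\delta_{\alpha\beta}$ under the map $\overline M_{0,5}\to\overline M_{0,n}$ that attaches fixed curves at the five points. Pushing forward Keel's relation, for every $\mathfrak g$ and distinct $a,b,c,d$,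
$$\varphi_{ab}+\varphi_{cd}=\varphi_{ac}+\varphi_{bd}.\tag{5}$$

## 3. Five points: ten generators, the same for every $\mathfrak g$

On $\overline M_{0,5}$ let $\varphi_{jk}$ be the degree on $\delta_{jk}$, for $j\ne k$ in $\{1,\dots,5\}$. Given a class, put $a_j=\frac12(\varphi_{jk}+\varphi_{jl}-\varphi_{kl})$. Replacing $l$ by $l'$ does not change this, since $\varphi_{jl}+\varphi_{kl'}=\varphi_{jl'}+\varphi_{kl}$ by (5). So $a_j$ is well defined, and $a_j+a_k=\varphi_{jk}$ (use the same third index $l$ for both). As the $\delta_{jk}$ span the $5$-dimensional space $N_1$, the linear map from classes to $a\in\mathbb R^5$ is injective, hence bijective. Let $f_i$ have $a=$ the $i$-th unit vector, and let $H_i$ have $a_i=-\frac12$ and $a_j=\frac12$ for $j\ne i$. So $f_i$ has degree $1$ on $\delta_{ij}$ and $0$ on the other curves, while $H_i$ has degree $0$ on $\delta_{ij}$ and $1$ on the others. The class $f_i$ is the pullback of a point class under forgetting $i$: that map sends $\delta_{ij}$ isomorphically to $\overline M_{0,4}$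 and contracts the other $\delta_{jk}$.

**Proposition 1.** For every simple $\mathfrak g$, $C(\mathfrak g,5)=\{\varphi_{jk}\ge0\ \forall j,k\}=\mathrm{cone}(f_1,\dots,f_5,H_1,\dots,H_5)$.

**Step 1: the polyhedral cone.** This step identifies the two explicit cones. All $f_i,H_i$ satisfy $\varphi_{jk}\ge0$. Conversely, let all $a_j+a_k\ge0$. If all $a_j\ge0$, the class is $\sum a_jf_j$. Otherwise exactly one is negative, say $a_5$, and then the class is $-2a_5H_5+\sum_{j\le4}(a_j+a_5)f_j$, with nonnegative coefficients. Since $C(\mathfrak g,5)\subset\{\varphi_{jk}\ge0\}$ by nefness, it remains to find positive multiples of all $f_i$ and $H_i$ among the $c_1$'s.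

**Step 2: $\mathfrak{sl}_2$ by hand.** For $\mathfrak{sl}_2$ the lowest levels suffice. Take $(1,1,1,1,0)$ at level $1$. For $j,k\le4$ the label $u_{jk}$ is $0$ and the form of $\varphi_{jk}$ is $\frac12(0+1+1+0)-1=0$. For $\varphi_{j5}$ all four labels are $1$ and the form is $1$. So $c_1=f_5$. Now take $(1,1,1,1,2)$ at level $2$. On $\varphi_{j5}$ the label $u_{j5}$ is $1$ (it is odd and at most $2\ell-3=1$), and the form is $\frac12(1+3)-2=0$. On $\varphi_{12}$ the form is $\frac12(u_{12}+1+1+2)-2=\frac12u_{12}$ with $u_{12}\in\{0,2\}$. The label $2$ has multiplicity $r_4(2,1,1,2)=1$ (by (2), $\ell-2=0$ is the minimum), so the degree is $1$. The same holds for all $j,k\le 4$. So $c_1=H_5$. By symmetry this proves the proposition for $\mathfrak{sl}_2$.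

**Step 3: a criterion for $c_1\ne0$, any $\mathfrak g$.** We use the description of fibers from Beauville, *Conformal blocks, fusion rules and the Verlinde formula*, and Feigin–Schechtman–Varchenko. For distinct $z_i\in\mathbb C$, the fiber at $z$ of $\mathbb V^*\subset A^*\otimes\mathcal O$ is
$$\mathbb V_z^*=\{f\in A^*=\mathrm{Hom}_{\mathfrak g}(\textstyle\bigotimes V_{\lambda_i},\mathbb C):\ f\circ T_z^{\ell+1}=0\},\qquad T_z=\sum z_ie_\theta^{(i)}.$$
If $c_1(\mathbb V)=0$, the map to a Grassmannian given by $A\otimes\mathcal O\to\mathbb V$ has numerically trivial Plücker pullback. So it contracts every curve and is constant, and $\mathbb V^*\subset A^*\otimes\mathcal O$ is a constant subspace. To show $c_1\neq 0$ we show that $\mathbb V_z^*$ varies with $z$. Write $z_{ij}=z_i-z_j$, let $h_\theta$ be the coroot of $\theta$, and normalize $[e_\theta,e_{-\theta}]=h_\theta$. The operator $T_z$ raises $h_\theta$-weight by $2$, and an invariant $f$ is supported on weight $0$.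

**Step 4: multiples of $f_i$.** Take $(\theta,\theta,\theta,\theta)$ at level $3$. The operator $T_z^4$ raises the $h_\theta$-weight by $8$. The $h_\theta$-weights of $\mathfrak g$ lie in $\{-2,\dots,2\}$ and the weight $-2$ space is spanned by $e_{-\theta}$, so the weight $-8$ space of $\mathfrak g^{\otimes4}$ is spanned by $e_{-\theta}^{\otimes4}$. Hence
$$f\in\mathbb V_z^*\iff P_f(z):=f(T_z^4e_{-\theta}^{\otimes4})=0,\qquad P_f(z)=4!\,f\big(e^{T_z}e_{-\theta}^{\otimes4}\big),$$
the second equality because the other powers of $T_z$ land in nonzero weight. Since $[e_\theta,[e_\theta,e_{-\theta}]]=-2e_\theta$, for the invariant form on $\mathfrak g$ we have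
$$\big(e^{a\,\mathrm{ad}e_\theta}e_{-\theta},\,e^{b\,\mathrm{ad}e_\theta}e_{-\theta}\big)=\big(e_{-\theta},\,e^{(b-a)\mathrm{ad}e_\theta}e_{-\theta}\big)=-(a-b)^2(e_\theta,e_{-\theta}).\tag{6}$$
For $f=(x_1,x_2)(x_3,x_4)$ and $f'=(x_1,x_3)(x_2,x_4)$ we get $P_f=\mathrm{const}\cdot z_{12}^2z_{34}^2$ and $P_{f'}=\mathrm{const}\cdot z_{13}^2z_{24}^2$ with the same nonzero constant. So $f,f'$ are linearly independent, $f\notin\mathbb V_z^*$, and $z_{13}^2z_{24}^2f-z_{12}^2z_{34}^2f'\in\mathbb V^*_z$. The ratio of the two coefficients is the square of a cross-ratio, so it varies with $z$. If $\mathbb V^*$ were constant, it would contain two independent combinations of $f,f'$, hence $f$, a contradiction. So $c_1\ne0$, and the degree is $>0$. By (F2), adding a zero weight at point $i$ gives a positive multiple of $f_i$.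

**Step 5: multiples of $H_i$.** By symmetry take $i=5$, with $(\theta,\theta,\theta,\theta,2\theta)$ at level $5$. First, the degree on $\delta_{i5}$, $i\le 4$, vanishes. By (F4) it is $\sum_\mu\mathrm{rk}\,\mathbb V_{\theta,2\theta,\mu^*}\deg\mathbb V_{\mu,\theta,\theta,\theta}$. The $h_\theta$-weights of $V_\mu$ are $\ge-(\mu,\theta)\ge-5$ (the lowest weight $w_0\mu$ gives $(w_0\mu,\theta)=-(\mu,\theta)$), so those of $V_\mu\otimes\mathfrak g^{\otimes3}$ are $\ge-11$, while $T_z^6$ raises the weight by $12$. So $f\circ T_z^6=0$ for every invariant $f$, the rank of $\mathbb V_{\mu,\theta,\theta,\theta}$ is $\dim A$, the surjection $A\otimes\mathcal O\to\mathbb V_{\mu,\theta,\theta,\theta}$ is an isomorphism, and the degree is $0$. Hence $a_i+a_5=0$ for $i\le4$, and $c_1(\mathbb V)=-2a_5H_5$ with $-2a_5=\varphi_{12}\ge0$.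

Next, $c_1(\mathbb V)\ne0$. A weight $\nu$ of $V_{2\theta}$ with $(\nu,\theta)=-4$ satisfies $(\nu,\nu)\le(2\theta,2\theta)=8$, while the Cauchy–Schwarz inequality gives $(\nu,\nu)\ge 16/2=8$. So equality holds, $\nu=-2\theta$, and this weight space of $V_{2\theta}\subset\mathrm{Sym}^2\mathfrak g$ is spanned by $e_{-\theta}^2$. Thus the lowest weight space (weight $-12$) of $\mathfrak g^{\otimes4}\otimes V_{2\theta}$ is spanned by $e_{-\theta}^{\otimes4}\otimes e_{-\theta}^2$, and as before $f\in\mathbb V^*_z$ iff $P_f(z):=f(T_z^6(e_{-\theta}^{\otimes4}\otimes e_{-\theta}^2))=6!\,f(e^{T_z}(e_{-\theta}^{\otimes4}\otimes e_{-\theta}^2))$ vanishes. Let $B$ be the form on $\mathrm{Sym}^2\mathfrak g$ induced by the invariant form, so that $B(x_3x_4,y^2)=2(x_3,y)(x_4,y)$. By (6), $f=(x_1,x_2)B(x_3x_4,y)$ and $f'=(x_1,x_3)B(x_2x_4,y)$ have $P_f=\mathrm{const}\cdot z_{12}^2z_{35}^2z_{45}^2$ and $P_{f'}=\mathrm{const}\cdot z_{13}^2z_{25}^2z_{45}^2$ with the same nonzero constant. Their ratio is again the square of a nonconstant cross-ratio,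 and the argument of Step 4 applies word for word. $\square$

So for five points the guess is right, and the cone is as large as nefness allows: it is cut out by F-curves.

## 4. At eleven points the guess fails

The first approach suggested by Section 3 is to show that $C(\mathfrak g,n)$ is always the cone of classes with all F-degrees $\ge0$. That cone is cut out by finitely many inequalities, hence finitely generated. The inclusion "$\subset$" always holds; what is needed is to reach every extremal ray of the larger cone by blocks. For $\mathfrak{sl}_2$ this cannot be done once $n\ge11$, as the following theorem shows.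

**Theorem 2.**
1. For every $n\ge 11$, $C(\mathfrak{sl}_2,n)$ has uncountably many extremal rays; hence it is not finitely generated.
2. For every simple $\mathfrak g$: if $C(\mathfrak g,n)$ is finitely generated, so is $C(\mathfrak g,n')$ for $4\le n'\le n$.
3. For every simple $\mathfrak g$, $C(\mathfrak g,4)$ and $C(\mathfrak g,5)$ are finitely generated, and $C(\mathfrak g,5)$ is an explicit cone with $10$ generators, independent of $\mathfrak g$.

So the answer to the first part of the question is **no**. The second part was asked only in case of a yes, so it does not arise. Moreover, no algorithm of the requested kind exists, since for the input $(\mathfrak{sl}_2,11)$ there is no finite generating set to output. The cases $\mathfrak{sl}_2$ with $6\le n\le10$, and other $\mathfrak g$ with $n\ge6$, are not treated here.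

Part 3 was proved in Sections 1 and 3. We now prove part 2 and reduce part 1 to $n=11$.

**Proof of part 2.** The aim is to see $C(\mathfrak g,n')$ as a linear image of $C(\mathfrak g,n)$. Let $n'<n$. Let $j:\overline M_{0,n'}\to\overline M_{0,n}$ attach at the last point a fixed tail carrying the points $n',\dots,n$. By (F1), $j^*c_1(\mathbb V_{\vec\lambda})$ is a nonnegative combination of classes $c_1(\mathbb V_{\lambda_1,\dots,\lambda_{n'-1},\mu})$, so $j^*C(\mathfrak g,n)\subset C(\mathfrak g,n')$. Let $\pi$ forget the points $n'+1,\dots,n$. Then $\pi j=\mathrm{id}$, and by (F2) $\pi^*c_1(\mathbb V_{\vec\lambda})=c_1(\mathbb V_{\vec\lambda,0,\dots,0})$. So $j^*C(\mathfrak g,n)$ contains all generators of $C(\mathfrak g,n')$. If $C(\mathfrak g,n)$ is finitely generated, then $j^*C(\mathfrak g,n)$ is finitely generated, hence closed, hence equal to $C(\mathfrak g,n')$. $\square$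

**From $n=11$ to $n>11$.** Extremal rays have to be lifted. Put $n'=11$, $C=C(\mathfrak{sl}_2,n)$, $C_{11}=C(\mathfrak{sl}_2,11)$. Then $j^*:C\to C_{11}$ is onto: if $D\in C_{11}$ is a limit of elements $D_k$ of the generated cone, then $\pi^*D_k\in C$, so $\pi^*D\in C$ and $j^*\pi^*D=D$. For an extremal ray $\mathfrak r$ of $C_{11}$, the set $(j^*)^{-1}(\mathfrak r)\cap C$ is a face of $C$ and is closed and pointed. So it is generated by extremal rays, which are extremal rays of $C$, and at least one of them maps onto $\mathfrak r$. Different $\mathfrak r$ give different rays. So uncountably many extremal rays of $C_{11}$ give uncountably many for $C$.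

**From now on $\mathfrak g=\mathfrak{sl}_2$, $n=11$, $\ell\ge1$, and $C=C(\mathfrak{sl}_2,11)$.**

## 5. A family of blocks whose degrees compute a center of mass

Formula (4) suggests where curvature could come from. Labels and forms are piecewise linear in the weights, but an F-degree divided by the rank is an *average* over labelings, and averages over polytopes are not piecewise linear. We now isolate one such average. Let
$$O=\{6,\dots,11\},\qquad [5]=\{1,\dots,5\},\qquad Q=\{7,\dots,11\},\qquad iQ=\{i\}\cup Q.$$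
Consider the functionals
$$\mathcal G=F(4|123|56|Q),\qquad \mathcal G'=F(4|5|1236|Q),\qquad \mathcal S=F(1|23|456|Q)+F(2|3|1456|Q).$$

For integers $h\ge1$ and $0\le t\le h$ put $\ell=4h$ and
$$\mathbb V_{h,t}=\mathbb V_{\ell,(h,h,h,t,h+t,\ell,\ell,\ell,\ell,\ell,\ell)} .$$
The six weights $\ell$ act as mirrors: a triple $(\ell,a,b)$ is admissible iff $a+b=\ell$, and $(0,a,b)$ is admissible iff $a=b$. Hence for $\emptyset\ne B\subset O$ we have $u_B=0$ if $|B|$ is even and $u_B=\ell$ if $|B|$ is odd. In particular $u_O=0$ and $u_Q=\ell$. Write $w=u_{123}$ and $x=u_{1234}$. The triples at suitable vertices give, in trees containing the edges concerned,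
$$x=\lambda_5=h+t,\quad u_{56}=\ell-\lambda_5,\quad u_{1236}=u_{456}=\ell-w,\quad u_{1456}=\ell-u_{23},\quad u_{iQ}=\ell-\lambda_i,\quad u_{456}=\ell-u_{45}.\tag{7}$$

**The rank.** We count labelings. The triple $(w,t,h+t)$ is admissible iff $w\in\{h,h+2,\dots,h+2t\}$ (note $2\ell-h-2t\ge h+2t$). With $s=\frac12(3h-w)$ this says $s\in\{h-t,\dots,h\}$. For such $s$ the block $(h,h,h,w)$ has $H=3h-s$, and the numbers (2) are $h$, $3h-2s$; $3h$, $h+2s$; $2h-s$, $s$; $2h+s$, $4h-s$. As $0\le s\le h$, the minimum is $s$, so $r_4(h,h,h,w)=s+1$. All other labels are forced. Hence $r=\sum_{s=h-t}^h(s+1)>0$.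

**The degrees.** By (7) the two forms in $\mathcal S$ are $\frac12(h+u_{23}-w)\ge0$ and $\frac12(2h-u_{23})\ge0$, with sum $s$. Those of $\mathcal G,\mathcal G'$ are $\frac12(t+w-\lambda_5)=h-s\ge0$ and $\frac12(t+\lambda_5-w)=t-h+s\ge0$. So
$$(\mathcal S,\mathcal G,\mathcal G')\big(c_1(\mathbb V_{h,t})\big)=r\,(m,\ h-m,\ t-h+m),\tag{8}$$
where $m$ is the mean of $s\in\{h-t,\dots,h\}$ with weights $s+1$. For example, $h=t=1$ gives $s\in\{0,1\}$ with weights $1,2$. So $r=3$, $m=\frac23$, and the three degrees are $2,1,2$.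

**The mean.** Let $0\le t\le h$. The numbers $s+1$ are $t+1$ consecutive integers with mean $h+1-\frac t2$ and variance $\frac{t(t+2)}{12}$. Weighting a variable by itself gives mean plus variance over mean, so
$$m=h-\frac t2+\frac{t(t+2)}{12(h+1-t/2)}.\tag{9}$$
As $h\to\infty$ with $t/h\to\tau\in(0,1)$, $m/h\to M(\tau)$, where
$$M(\tau)=1-\frac\tau2+\frac{\tau^2}{6(2-\tau)}=\frac23\Big(1-\tau+\frac1{2-\tau}\Big).$$
(Both sides equal $\frac{12-12\tau+4\tau^2}{6(2-\tau)}$. This is also $\int s^2ds/\int s\,ds$ over $[1-\tau,1]$, the center of mass of a trapezoid.) The function $M$ is strictly convex on $[0,1]$, not piecewise linear. Put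
$$\beta(\tau)=M'(\tau)=-\frac23+\frac2{3(2-\tau)^2},\qquad\alpha(\tau)=M(\tau)-\tau M'(\tau),$$
so the tangent line to $M$ at $\tau$ is $u\mapsto\alpha+\beta u$. On $(0,1)$: $M''=\frac4{3(2-\tau)^3}>0$ and $\beta\in(-\frac12,0)$. Since $\alpha'=-\tau M''<0$, $\alpha(0)=1$, $\alpha(1)=\frac23$, also $\alpha\in(\frac23,1)$. Finally $\alpha+\beta$ is the value at $1$ of the tangent line, so $\frac16<\alpha+\beta\le M(1)=\frac23$.

**Limits.** By (4) every F-degree of $c_1(\mathbb V_{h,t})$ is at most $r\ell$, as a form is at most $\frac12\cdot4\ell-\ell=\ell$. So $c_1(\mathbb V_{h,t})/(rh)$ has all F-degrees $\le4$. Since F-degrees determine classes, the sequence stays bounded, and a subsequence converges to some $D_\tau\in C$ with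
$$(\mathcal S,\mathcal G,\mathcal G')(D_\tau)=\big(M(\tau),\ 1-M(\tau),\ \tau-1+M(\tau)\big).\tag{10}$$

## 6. Tangent functionals, and why they need a penalty

For a class with $\mathcal S+\mathcal G>0$ consider the point $(X,Y)=\big(\frac{\mathcal G+\mathcal G'}{\mathcal S+\mathcal G},\frac{\mathcal S}{\mathcal S+\mathcal G}\big)$ in the plane. By (10), $D_\tau$ sits at $(\tau,M(\tau))$, on a strictly convex curve. If all of $C$ lay above the curve, every $D_\tau$ would be a boundary point with its own tangent line. The statement "above the tangent line at $\tau$" is $\Psi_\tau\ge0$, where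
$$\Psi_\tau=\mathcal S-\alpha(\mathcal S+\mathcal G)-\beta(\mathcal G+\mathcal G')=(1-\alpha)\mathcal S-(\alpha+\beta)\mathcal G-\beta\,\mathcal G'.\tag{11}$$
By (10), $\Psi_\tau(D_\tau)=M-\alpha-\beta\tau=0$. So the first thing to try is to prove $\Psi_\tau\ge0$ on $C$.

This is false. Take level $1$ with weight $1$ at the points $1,4,6,7$ and weight $0$ elsewhere. At level $1$ admissibility forces $u_B$ to be the parity of $|B\cap\{1,4,6,7\}|$, the rank is $1$, and by (4) an F-degree is $1$ if the four parts separate $1,4,6,7$ and $0$ otherwise. So $\mathcal G=1$ and $\mathcal S=\mathcal G'=0$, whence $\Psi_\tau=-(\alpha+\beta)<0$.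

The remedy is to restrict to a face of $C$ that contains all $D_\tau$ and excludes such blocks. A face is cut out by a functional $N\ge0$ that vanishes on all $D_\tau$. For $\{i,j,k\}=\{1,2,3\}$ put
$$N_0=F(1|2|3|\,4\cdots11),\qquad N_i=F(456|\,iQ\,|j|k),\qquad T_i=F(jk|4|56|\,iQ),$$
$$N^{(1)}=\text{sum of all F-curves having a part that is a nonempty subset of }O\text{ of even size},$$
$$N=N^{(1)}+N_0+\sum_{i=1}^3(N_i+T_i),\qquad R=F(6|7|8|\text{rest}).$$
All are sums of F-curves, hence $\ge0$ on $C$. In the level $1$ example $F(68|4|1|\text{rest})=1$ is a term of $N^{(1)}$, so that block is excluded. The role of $N^{(1)}$ will be to push the weights at $O$ to $\ell$; that of $N_0,N_i$ to make the multiplicities equal to $s+1$, nearly; that of $T_i$ to keep the range of $s$ from being cut off at the wrong place.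

**$N$ vanishes on the family.** We check each term on $\mathbb V_{h,t}$ with (7). In $N^{(1)}$ some $u_B=0$. A four-point block of positive rank with a zero weight has its other three weights admissible, so $H\le\ell$ and its degree is $0$. For $N_0$ the form is $\frac12(w+3h)-\ell\le3h-4h<0$. For $N_i$ it is $\frac12(\ell-u_{45}+\ell-h+2h)-\ell=\frac12(h-u_{45})\le0$, as $u_{45}\ge\lambda_5-\lambda_4=h$. For $T_i$ it is $\frac12(u_{jk}+t-(h+t)-h)\le0$, as $u_{jk}\le2h$. So $N(c_1(\mathbb V_{h,t}))=0$, and $N(D_\tau)=0$.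

One trap remains. It is not enough to prove $\Psi_\tau\ge0$ for blocks with $N=0$: a class in $C$ with $N=0$ may be a limit of combinations of blocks for which $N$ is small but positive. We need an inequality valid for *all* blocks, with constants independent of the block.

**Proposition 3.** For every $\tau\in(0,1)$ and $\eta\in(0,1]$ there is $K$ with $\Psi_\tau+KN+4\eta R\ge0$ on $C$.

The penalty $KN$ disappears on the face $N=0$, however large $K$ is, and then $\eta$ can go to $0$.

## 7. Uncountably many extremal rays, granted Proposition 3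

Let $C_0=C\cap\{N=0\}$, a face of $C$. By Proposition 3, $\Psi_\tau+4\eta R\ge0$ on $C_0$ for every $\eta\in(0,1]$, so $\Psi_\tau\ge0$ on $C_0$ for all $\tau\in(0,1)$. Hence $C_\tau:=C_0\cap\{\Psi_\tau=0\}$ is a face of $C_0$, hence of $C$. It contains $D_\tau$, whose image under $(\mathcal S,\mathcal G,\mathcal G')$ is nonzero since $\mathcal S(D_\tau)=M(\tau)>0$. As $C_\tau$ is closed and pointed, $D_\tau$ is a sum of vectors on extremal rays of $C_\tau$, which are extremal rays of $C$. At least one of these rays, call it $\mathfrak r_\tau$, has nonzero image under $(\mathcal S,\mathcal G,\mathcal G')$.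

**The rays $\mathfrak r_\tau$ are pairwise distinct.** Let $0\ne E\in\mathfrak r_\tau$, $A=(\mathcal S+\mathcal G)(E)$, $B=(\mathcal G+\mathcal G')(E)$. The function $f(\tau')=\Psi_{\tau'}(E)$ is $\ge0$ on $(0,1)$, and by (11)
$$f'(\tau')=-\alpha'(\tau')A-\beta'(\tau')B=M''(\tau')(\tau'A-B).$$
Suppose $\mathfrak r_{\tau_1}=\mathfrak r_{\tau_2}\ni E$ with $\tau_1\ne\tau_2$. Then $f(\tau_1)=f(\tau_2)=0$, both are interior minima, so $\tau_1A=B=\tau_2A$ and $A=B=0$. As $\mathcal S,\mathcal G,\mathcal G'\ge0$ on $C$, all three vanish on $E$, contradicting the choice of the ray. So $C$ has uncountably many extremal rays, and Theorem 2 follows once Proposition 3 is proved. The remaining sections do this.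

## 8. A five-point inequality with a constant independent of the level

This lemma will show that if the curves in $N^{(1)}$ have small degree, then labels $u_{ij}$ with $i,j\in O$ are mostly small.

**Lemma 4.** For each $\delta\in(0,1]$ there is $K_\delta\ge0$ such that for every level $\ell\ge1$ and every five-point block $(b_0,\dots,b_4)$ with $b_0\ge\delta\ell$: $\varphi_{0j}\le K_\delta Z$ for $j=1,\dots,4$, where $Z=\sum_{1\le j<k\le4}\varphi_{jk}$ (all evaluated on $c_1$ of the block).

**Step 1: reduction to one inequality.** Permute so that $b_1\ge b_2\ge b_3,b_4$. By (5), for $j\ne1$ and $k\notin\{0,1,j\}$, $\varphi_{0j}\le\varphi_{01}+\varphi_{jk}\le\varphi_{01}+Z$. So it suffices to bound $\varphi_{01}\le K'_\delta\varphi_{34}$.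

**Step 2: lattice points.** We turn both degrees into sums over the same polygon. Write $b_{01}=b_0+b_1$ etc. If $\sum b$ is odd everything is $0$, so let it be even, and put $S=\frac12\sum b-\ell$. Use the tree with vertices $(b_0,b_1,\mu),(\mu,b_2,\nu),(\nu,b_3,b_4)$ and write $\mu=b_{01}-2i$, $\nu=b_{34}-2j$. The conditions at the first and third vertex bound $i$ and $j$. At the middle vertex, $\mu+b_2+\nu\le2\ell$ says $i+j\ge S$, $b_2\le\mu+\nu$ says $i+j\le e_3$, and the other two triangle inequalities say $e_1\le i-j\le e_2$. So the labelings are the integer points of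
$$\Pi:\quad i_0\le i\le i_1,\quad j_0\le j\le j_1,\quad S\le i+j\le e_3,\quad e_1\le i-j\le e_2,$$
where $i_0=\max(0,b_{01}-\ell)$, $i_1=\min(b_0,b_1)$, $j_0=\max(0,b_{34}-\ell)$, $j_1=\min(b_3,b_4)$, $e_1=b_{01}-\ell-S$, $e_2=b_{012}-\ell-S$, $e_3=S+\ell-b_2$, all integers. We also write $\Pi$ for this set of integer points. By (4), the form of $\varphi_{01}$ is $\frac12(\mu+b_2+b_3+b_4)-\ell=S-i$, and that of $\varphi_{34}$ is $S-j$:
$$\varphi_{01}=\sum_\Pi(S-i)_+,\qquad\varphi_{34}=\sum_\Pi(S-j)_+ .$$
Assume $\varphi_{01}>0$. Then $\Pi\ne\emptyset$, $S\ge1$, $i_0\le S-1$; also $b_0\ge1$. Since $b_1+\dots+b_4=2\ell+2S-b_0$ and $b_{12}\ge b_{34}$,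
$$b_{12}\ge\ell+S-\tfrac{b_0}2,\quad b_{34}\le\ell+S-\tfrac{b_0}2,\quad b_1\ge\tfrac\ell4,\quad b_2\le\ell+S-\tfrac{b_0}2,\quad S+e_2=b_{012}-\ell\ge S+\tfrac{b_0}2.\tag{12}$$
(For the third, $b_1\ge\frac14(2\ell+2S-b_0)\ge\frac\ell4$; for the fourth, $2b_2\le b_{12}\le2\ell+2S-b_0$.)

**Step 3: the case $S\le\delta\ell/16$.** Here we bound $\varphi_{34}$ below row by row. By (12), $b_{34}-\ell\le S-\frac{b_0}2<0$, so $j_0=0$. For an integer $j$ with $0\le j\le\min(j_1,S-1)$, the $i$ with $(i,j)\in\Pi$ are the integers from $\max(i_0,S-j,j+e_1)$ to $\min(i_1,j+e_2,e_3-j)$. The lower limit is $\le S$, as $e_1\le i_0-S<0$. The upper limit is $\ge\delta\ell/4$: indeed $i_1\ge\frac\delta4\ell$, $e_2\ge\frac{b_0}2$, and $e_3-j\ge\ell-b_2\ge\frac{b_0}2-S\ge\frac\delta4\ell$. So each such row has at least $\delta\ell/4-\delta\ell/16\ge\delta\ell/8$ points. On the other side, a point with $i=S-i'$, $i'\ge1$, has $i'\le j\le j_1$, so there are at most $(j_1-i'+1)_+\le\ell$ of them for given $i'$, and $i'\le S$.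

If $j_1\ge S$: $\varphi_{01}\le\ell\frac{S(S+1)}2$ and $\varphi_{34}\ge\frac{\delta\ell}8\sum_{j=0}^{S-1}(S-j)=\frac{\delta\ell}8\cdot\frac{S(S+1)}2$. If $j_1<S$: $\varphi_{01}\le\sum_{i'=1}^{j_1}i'(j_1-i'+1)=\frac{j_1(j_1+1)(j_1+2)}6$ and $\varphi_{34}\ge\frac{\delta\ell}8\sum_{j=0}^{j_1}(j_1+1-j)=\frac{\delta\ell}8\cdot\frac{(j_1+1)(j_1+2)}2$. As $j_1\le\ell$, in both cases $\varphi_{01}\le\frac8\delta\varphi_{34}$.

**Step 4: the case $S>\delta\ell/16$, the lowest row.** Now $\varphi_{01}\le S|\Pi|\le\frac32\ell|\Pi|$, and we must show that a fixed fraction of $\Pi$ lies in rows $j$ with $S-j$ comparable to $\ell$. Let $U(j)=\min(i_1,j+e_2,e_3-j)$, $Lo(j)=\max(i_0,S-j,j+e_1)$, $\mathcal J=\{j\in\mathbb Z\cap[j_0,j_1]:U\ge Lo\}$. For $j\in\mathcal J$ the number of $i$ is $g(j)=U-Lo+1\ge1$. As $U$ is concave and $Lo$ is convex, $\mathcal J$ is an interval of integers and $g$ is concave on it. Of the nine inequalities making up $U\ge Lo$, those bounding $j$ from below are $j\ge S-i_1$, $j\ge i_0-e_2$, $2j\ge S-e_2$. As $\mathcal J\ne\emptyset$,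 its minimum $J_0$ satisfies
$$d:=S-J_0=\min\big(S-j_0,\ i_1,\ S+e_2-i_0,\ \lfloor(S+e_2)/2\rfloor\big).$$
We bound the four entries using (12).

- $S-j_0\ge\min(S,\frac{b_0}2)$.
- $i_1\ge\max(1,\frac\delta4\ell)$.
- $S+e_2-i_0\ge S+\frac{b_0}2$ if $i_0=0$; otherwise it equals $b_2\ge\frac13(b_2+b_3+b_4)=\frac13(2\ell+2S-b_{01})\ge\frac23S$.
- $S+e_2$ is an integer $\ge S+\frac{b_0}2\ge\frac32$, hence $\ge2$, so $\lfloor(S+e_2)/2\rfloor\ge\frac13(S+e_2)\ge\frac S3$.

All four are positive integers, and $S>\delta\ell/16$, $b_0\ge\delta\ell$, so $d\ge\max(1,\delta\ell/48)$.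

If $\ell\le96/\delta$, then $\varphi_{34}\ge d\,g(J_0)\ge1$, while $\varphi_{01}\le\frac32\ell(\ell+1)^2$ is bounded in terms of $\delta$. This gives the inequality.

**Step 5: the case $S>\delta\ell/16$, $\ell>96/\delta$.** Here $d\ge2$. Let $N'=|\mathcal J|\le\ell+1$, index $\mathcal J$ increasingly by $1,\dots,N'$, and let $k=\min(N',\lfloor d/2\rfloor+1)$. On the first $k$ elements $S-j\ge d/2$, so $\varphi_{34}\ge\frac d2\sum_{s\le k}g(s)$. Put $\kappa=\delta/144$. We claim $\sum_{s\le k}g(s)\ge\frac{\kappa^2}2|\Pi|$. If $k=N'$ the sum is $|\Pi|$. Let $k<N'$. Then $k-1=\lfloor d/2\rfloor\ge d/3\ge\kappa\ell\ge\kappa(N'-1)$, so $k\ge2$ and $k\ge\kappa N'$. Let $G=\max g=g(p)$.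

- If $p\ge k$: by concavity and $g(1)>0$, $g(k)\ge\frac{k-1}{p-1}G\ge\kappa G$. As $g$ lies above its chord, $\sum_{s\le k}g\ge\frac k2(g(1)+g(k))\ge\frac k2g(k)\ge\frac{\kappa^2}2N'G$.
- If $\frac k2\le p<k$: $\sum_{s\le k}g\ge\sum_{s\le p}g\ge\frac p2G\ge\frac k4G\ge\frac\kappa4N'G$.
- If $p<\frac k2$: $g$ is nonincreasing after $p$, so the average of $g$ over $p<s\le k$ is at least that over $p<s\le N'$, and $\sum_{s\le k}g\ge\frac{k-p}{N'-p}|\Pi|\ge\frac{k/2}{N'}|\Pi|\ge\frac\kappa2|\Pi|$.

As $|\Pi|\le N'G$ and $\kappa\le\frac12$, the claim follows in all cases. Hence $\varphi_{34}\ge\frac{\delta\ell}{96}\cdot\frac{\kappa^2}2|\Pi|$, and $\varphi_{01}\le\frac32\ell|\Pi|\le\frac{288}{\delta\kappa^2}\varphi_{34}$. $\square$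

## 9. A small penalty forces the six weights at $O$ to be near $\ell$

We start the proof of Proposition 3. Fix $\tau$ and $\eta$. It suffices to prove the inequality on $c_1(\mathbb V)$ for every block $\mathbb V=\mathbb V_{\ell,\vec\lambda}$ of positive rank $r$, with $K$ independent of $\mathbb V$, because the inequality then passes to sums and limits. All functionals are now evaluated on $c_1(\mathbb V)$. Write $q_j=\lambda_j$ and $y_j=\ell-q_j$ for $j\in O$, and $\lambda_{123}=\lambda_1+\lambda_2+\lambda_3$. The constants are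
$$\eta_1=\frac\eta{52},\quad\eta_2=13\eta_1=\frac\eta4,\quad K_1=\frac2{\eta_1^2},\quad\delta_1=\min\Big(\frac1{36},\frac{\eta}{18(3+6K_1)}\Big),\quad\varepsilon=\frac1{4(K_{\delta_1}+8)},\quad K=\max\Big(K_1,1+\frac1\varepsilon\Big),$$
with $K_{\delta_1}$ from Lemma 4.

**Step 1: the case $N\ge\varepsilon R$.** Only $\mathcal G$ enters $\Psi_\tau$ negatively, so we bound it by $R+N$. Apply (5) three times, with parts $(4,123,5,6,Q)$, then $(4,1235,6,7,\{8,9,10,11\})$, then $(4,6,7,8,\{1,2,3,5,9,10,11\})$, dropping one nonnegative term each time: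
$$\mathcal G\le F(4|1235|6|Q)+F(O|4|123|5),$$
$$F(4|1235|6|Q)\le F(4|6|7|\text{rest})+F(67|4|1235|\{8,9,10,11\}),$$
$$F(4|6|7|\text{rest})\le R+F(68|4|7|\text{rest}).$$
(In the first line, merging $5,6$ plus merging $123,Q$ equals merging $5,123$ plus merging $6,Q$. The others are similar: in the second the dropped term merges $6,1235$, in the third $4,6$.) The last terms on the right are distinct members of $N^{(1)}$, so $\mathcal G\le R+N$. As $1-\alpha>0$, $-\beta>0$ and $0<\alpha+\beta<1$, we get $\Psi_\tau+KN\ge-\mathcal G+KN\ge-R-N+(1+\frac1\varepsilon)N\ge0$.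

**From now on $N<\varepsilon R$**, so $R>0$. The goal of the next two steps is: $y_j<3\delta_1\ell$ for all $j\in O$.

**Step 2: many curves have nearly the degree of $R$.** For an ordering $(i,j,k,a,b,c)$ of $O$ use the five parts: part $0=\{i,j\}$, and $k$, $a$, $b$, $Y=\{c\}\cup[5]$. The six curves $\varphi_{\beta\gamma}$ with $\beta,\gamma\in\{k,a,b,Y\}$ have the part $\{i,j\}$, so they belong to $N^{(1)}$ and their sum is $\le N$. By (5), $\varphi_{0k}+\varphi_{Ya}=\varphi_{0Y}+\varphi_{ka}$, so $\varphi_{0k}=F(ijk|a|b|Y)$ and $\varphi_{0Y}=F(k|a|b|\text{rest})=:R'(kab)$ differ by at most $N$. By symmetry $F(ijk|a|b|Y)$ is also within $N$ of $R'(iab)$, so exchanging one index changes $R'$ by at most $2N$. At most three exchanges connect any triple to $678$, so every $F(ijk|a|b|Y)$ differs from $R=R'(678)$ by at most $7N$. In particular, since $7\varepsilon<\frac14$, $\varphi_{0k}\ge(1-7\varepsilon)R>\frac34R>0$.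

**Step 3: Lemma 4 localizes the weights.** By (4), in a tree containing the vertices $(q_i,q_j,v),(v,q_k,\mu)$,
$$\varphi_{0k}=\sum_{\mu,Y'}r_Y(Y')\,r_4(q_i,q_j,q_k,\mu)\,r_4(\mu,q_a,q_b,Y')\,\big(\tfrac12(\mu+q_a+q_b+Y')-\ell\big)_+,$$
where $r_Y(Y')$ is the rank of the block with weights $\lambda_Y,Y'$, and $r_4(q_i,q_j,q_k,\mu)$ counts the $v$ in a progression with step $2$ from $lo$ to $hi$. Group instead by $v$ and $Y'$: $\varphi_{0k}$ and the six $\varphi_{\beta\gamma}$ are the sums, over $v$ (with $(q_i,q_j,v)$ admissible) and $Y'$ with multiplicity $r_Y(Y')$, of the corresponding degrees of the five-point blocks $(v,q_k,q_a,q_b,Y')$. So by Lemma 4 the part of $\varphi_{0k}$ with $v\ge\delta_1\ell$ is at most $K_{\delta_1}N\le\frac14R<\frac12\varphi_{0k}$. Hence for some $(\mu,Y')$ of positive weight, more than half of the $v$'s are $<\delta_1\ell$. The progression is symmetric about its midpoint, so the midpoint is $<\delta_1\ell$, that is, $lo+hi<2\delta_1\ell$. Two consequences: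
$$|q_i-q_j|\le lo<\delta_1\ell,\qquad hi=\min(q_i+q_j,\,2\ell-q_i-q_j,\,q_k+\mu,\,2\ell-q_k-\mu)<2\delta_1\ell .$$
The second shows that one of $q_i,q_k$ is $<2\delta_1\ell$ or $>(1-2\delta_1)\ell$. Applying this to all orderings, all $q$'s are within $\delta_1\ell$ of each other, so all are $<3\delta_1\ell$ or all are $>(1-3\delta_1)\ell$. In the first case, for the $(\mu,Y')$ above, $\mu\le q_i+q_j+q_k$, so $\mu+q_a+q_b+Y'<15\delta_1\ell+\ell<2\ell$, contradicting positive weight. So $y_j<3\delta_1\ell$ for all $j\in O$.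

## 10. Reduction to sums over windows

Continue with $N<\varepsilon R$, and put $D=\sum_{j\in O}y_j<18\delta_1\ell\le\ell/2$. The block now resembles $\mathbb V_{h,t}$ in its last six weights, and we repeat the computation of Section 5 with errors of size $D$.

**Step 1: labels of subsets of $O$, and the size of $R$.** For $\emptyset\ne B\subset O$,
$$u_B\le\sum_{j\in B}y_j\ \text{ if }|B|\text{ is even},\qquad u_B\ge\ell-\sum_{j\in B}y_j\ \text{ if }|B|\text{ is odd}.$$
This is an equality for $|B|=1$. The induction step uses $u_{B\cup j}\le2\ell-u_B-q_j$ if $|B|$ is odd, and $u_{B\cup j}\ge q_j-u_B$ if $|B|$ is even. In particular $u_Q\ge\ell-D$ and $u_O\le D$. The form of $R$ is $\frac12(q_6+q_7+q_8+u_{678})-\ell\ge\ell-y_6-y_7-y_8$, so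
$$R\ge r(\ell-D)\ge\tfrac12r\ell.\tag{13}$$

**Step 2: the variables.** Let $w=u_{123}$, $x=u_{1234}$, $t=\lambda_4$, and
$$s=\tfrac12(\lambda_{123}-w),\quad h_x=\tfrac12(\lambda_{123}+t-x),\quad g=\tfrac12(t+w-x)=h_x-s\ge0,\quad g'=\tfrac12(t+x-w)=t-g\ge0.$$
The triple $(x,\lambda_5,u_O)$ is admissible, so $|x-\lambda_5|\le u_O\le D$.

**Step 3: estimates.** Each functional is compared with a function of $w$, $x$ and one more label. The recipe is always: bound the form by a function of one label, then change the tree.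

*$\mathcal G\le\langle g\rangle+Dr$.* We have $u_{56}\le2\ell-\lambda_5-q_6\le\ell-\lambda_5+D$ and $u_Q\le\ell$, so the form is $\le\frac12(t+w-\lambda_5)+\frac D2$. This depends only on $w$. In a tree containing $123,1234,O$ we have $\lambda_5\ge x-D$, so it is $\le g+D$, which is $\ge0$.

*$\mathcal G'\ge\langle g'\rangle-\frac32Dr$.* We have $u_{1236}\ge q_6-w\ge\ell-D-w$ and $u_Q\ge\ell-D$, so the form is $\ge\frac12(t+\lambda_5-w)-D$, a function of $w$. Change tree and use $\lambda_5\ge x-D$.

*$\mathcal S\ge\langle s\rangle-2Dr$.* In a tree containing $23,123,456,Q$, $u_{456}\ge u_Q-w$. In a tree containing $23,1456,Q$, $u_{1456}\ge u_Q-u_{23}$. So the two forms are $\ge\frac12(\lambda_1+u_{23}-w)-D$ and $\ge\frac12(\lambda_2+\lambda_3-u_{23})-D$. Change both to a tree containing $23,123$ and add.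

*$N_0=\langle e_0\rangle$ with $e_0=(\lambda_{123}-s-\ell)_+$,* since the form is $\frac12(\lambda_{123}+w)-\ell$.

*$N_i\ge\langle(s-\lambda_i)_+\rangle-Dr$.* As $u_{iQ}\ge u_Q-\lambda_i\ge\ell-D-\lambda_i$, the form is $\ge\frac12(u_{456}+\lambda_j+\lambda_k-\lambda_i-\ell-D)$, a function of $u_{456}$. In a tree containing $456,123,Q$ we have $u_{456}\ge u_Q-w\ge\ell-D-w$, and the bound is $\ge(s-\lambda_i)-D$.

*$T_i\ge\langle(h_x-\lambda_i-a_{jk})_+\rangle-Dr$, with $a_{jk}:=\frac12(\lambda_j+\lambda_k-u_{jk})$.* We have $u_{56}\ge q_6-\lambda_5=\ell-y_6-\lambda_5$ and $u_{iQ}\ge u_Q-\lambda_i\ge\ell-\sum_{j\in Q}y_j-\lambda_i$, so the form is $\ge\frac12(u_{jk}+t-\lambda_5-\lambda_i)-\frac D2$, a function of $u_{jk}$. In a tree containing $jk,123,1234,O$ use $\lambda_5\le x+D$: the bound is $\ge\frac12(u_{jk}+t-x-\lambda_i)-D=(h_x-\lambda_i-a_{jk})-D$.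

**Step 4: assembling.** Substituting $g=h_x-s$ and $g'=t-h_x+s$,
$$(1-\alpha)s-(\alpha+\beta)g-\beta g'=s-\alpha h_x-\beta t .$$
Put $c_x:=\alpha h_x+\beta t$ and $n:=e_0+\sum_i(s-\lambda_i)_+$. The coefficients of $\mathcal S,-\mathcal G,\mathcal G'$ in $\Psi_\tau$ are positive, so the errors add up to at most $\big(2(1-\alpha)+(\alpha+\beta)+\frac32|\beta|\big)Dr\le\big(\frac23+\frac23+\frac34\big)Dr\le3Dr$ for $\Psi_\tau$ and to $6Dr$ for $N_0+\sum(N_i+T_i)$. By (1), in trees containing $123,1234$ (and $jk$ for $T_i$),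
$$\Psi_\tau+K_1\Big(N_0+\sum_i(N_i+T_i)\Big)\ \ge\ \sum_x\omega(x)\,\Omega_x-(3+6K_1)Dr,\qquad\Omega_x=\sum_w\rho(w)\big[s-c_x+K_1(n+\sigma_w)\big].\tag{14}$$
Here $w$ runs over the labels with $(w,t,x)$ admissible and $\rho(w):=r_4(\lambda_1,\lambda_2,\lambda_3,w)>0$. The number $\omega(x)$ is the rank of the block with weights $x,\lambda_5,\dots,\lambda_{11}$. Finally $\sigma_w$ is the sum over $i$ of the average of $(h_x-\lambda_i-a_{jk})_+$ over the $\rho(w)$ values of $u_{jk}$ in the four-point block $(\lambda_1,\lambda_2,\lambda_3,w)$. Also $r=\sum_x\omega(x)\sum_w\rho(w)$.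

**Claim.** $\Omega_x\ge-\eta\ell\sum_w\rho(w)$ for every $x$.

Given the claim, since $K\ge K_1$, $(3+6K_1)\cdot18\delta_1\le\eta$, and by (13),
$$\Psi_\tau+KN\ \ge\ -\eta\ell r-(3+6K_1)\,18\delta_1\ell\,r\ \ge\ -2\eta\ell r\ \ge\ -4\eta R,$$
which is Proposition 3. The large penalties have been used up; what remains is a statement about one window.

## 11. One window: proof of the claim

Two facts are needed. The first says that $\rho(w)$ is $s+1$ up to the quantity $n$, which is penalized.

**Lemma 5.** For every integer $0\le w\le\ell$ with $w\equiv\lambda_{123}$ (mod 2): $1+s-n\le\rho(w)$, and $\rho(w)\le1+s$ whenever $s\ge0$.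

*Proof.* Let $e_i=(s-\lambda_i)_+$ and $H=\frac12(\lambda_{123}+w)=\lambda_{123}-s$. Among the 16 numbers in (2) is $H-w=s$, which gives the upper bound. The lower bound follows once all the others are $\ge s-n$. Note $\lambda_i\ge s-e_i$ and $\ell\ge H-e_0$, and recall $n=e_0+e_1+e_2+e_3$.

- $\lambda_i\ge s-e_i$, and $w=\lambda_{123}-2s\ge s-\sum e_i$.
- $H-\lambda_i=\lambda_j+\lambda_k-s\ge s-e_j-e_k$.
- $\ell-\lambda_i\ge H-\lambda_i-e_0\ge s-n$, and $\ell-w\ge H-w-e_0=s-e_0$.
- $\ell-H+\lambda_i\ge\lambda_i-e_0\ge s-n$, and $\ell-H+w\ge w-e_0\ge s-n$. $\square$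

The second is the inequality behind the curve: the center of mass lies above the tangent line.

**Lemma 6.** For integers $h,t\ge0$ and $c=\alpha h+\beta t$: $\ \sum_{s=\max(0,h-t)}^h(s+1)(s-c)\ge0$.

*Proof.* Let $m$ be the mean of $s$ with weights $s+1$; we must show $m\ge c$. Let $0<t\le h$. Since $(t+2)(h-\frac t2)-t(h+1-\frac t2)=2h-2t\ge0$, formula (9) gives
$$m=h-\frac t2+\frac{t(t+2)}{12(h+1-t/2)}\ \ge\ h-\frac t2+\frac{t^2}{12(h-t/2)}=hM(t/h)\ \ge\ \alpha h+\beta t,$$
the last step by convexity of $M$ (tangent line at $\tau$). If $t=0$, then $m=h\ge\alpha h$. If $t>h$, the range is $0,\dots,h$, and $m=\frac23h=hM(1)\ge(\alpha+\beta)h\ge\alpha h+\beta t$, as $\beta<0$. $\square$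

**Proof of the claim.** Fix $x$; write $h=h_x$, $c=c_x$, and assume that the sum $\Omega_x$ is nonempty. Then $h\in\mathbb Z$, as $\lambda_{123}\equiv w\equiv t+x$ (mod 2). For the $w$ in the sum, $0\le s\le h\le2\ell$, as $w\le\lambda_{123}$, $g\ge0$, and $\lambda_{123}+t\le4\ell$. Since $\beta<0$ and $\alpha<1$, $c\le h\le2\ell$.

**Step 1: $h\le\eta\ell$.** Then each bracket in $\Omega_x$ is $\ge s-c\ge-h\ge-\eta\ell$, and the claim holds. From now on $h>\eta\ell=52\eta_1\ell$.

**Step 2: some $\lambda_i$ is much smaller than $h$.** Suppose $k_i:=h-\lambda_i\ge4\eta_1\ell$ for some $i$. The penalties then make every bracket $\ge0$. If $n\ge\eta_1\ell$, then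
$$s-c+K_1n\ge-2\ell+K_1\eta_1\ell=-2\ell+\tfrac{2}{\eta_1}\ell\ge0.\tag{15}$$
Let $n<\eta_1\ell$. The values of $a_{jk}$ in the block $(\lambda_1,\lambda_2,\lambda_3,w)$ are $\rho=\rho(w)$ consecutive integers in $[0,s]$, since $u_{jk}\le\lambda_j+\lambda_k$ and $w\le u_{jk}+\lambda_i$. So the smallest one satisfies $a_{\min}\le s-\rho+1\le n<\eta_1\ell$ by Lemma 5. The number of values $\le2\eta_1\ell$ is $\min(\rho,\lfloor2\eta_1\ell\rfloor-a_{\min}+1)\ge\min(\rho,\eta_1\ell)$, and for these $k_i-a_{jk}\ge2\eta_1\ell$. As $\rho\le\ell+1\le2\ell$, their proportion is at least $\min(1,\frac{\eta_1}2)=\frac{\eta_1}2$. So $\sigma_w\ge2\eta_1\ell\cdot\frac{\eta_1}2=\eta_1^2\ell$, and $K_1\sigma_w\ge2\ell\ge c$. All brackets are $\ge0$, so $\Omega_x\ge0$.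

**Step 3: all $\lambda_i$ are nearly $\ge h$; the shape of the window.** Suppose $h-\lambda_i<4\eta_1\ell$ for $i=1,2,3$. Since $s\le h$, $(s-\lambda_i)_+<4\eta_1\ell$. Also $2h=\lambda_{123}+t-x>3h-12\eta_1\ell+t-x$, which gives $x>h+t-12\eta_1\ell>t$. Hence $(w,t,x)$ is admissible iff $x-t\le w\le\min(x+t,2\ell-x-t)$ and $w\equiv x+t$ (mod 2). Since $\lambda_{123}=2h-t+x$, this says that $s$ is an integer with
$$\max(h-t,\,h+x-\ell)\le s\le h .$$

**Step 4: discarding terms.** Terms of $\Omega_x$ with $e_0\ge\eta_1\ell$ have $n\ge\eta_1\ell$ and are $\ge0$ by (15). Now $e_0=(\lambda_{123}-s-\ell)_+$ is nonincreasing in $s$, and $\rho>0$ forces $s\ge0$. So the remaining terms are those with $\rho>0$ and $s_*\le s\le h$, where $s_*$ is the smallest integer $\ge\max(0,h-t,h+x-\ell)$ with $e_0(s_*)<\eta_1\ell$. If $s_*>h$ there are none, and $\Omega_x\ge0$. Otherwise, for all integers $s\in[s_*,h]$,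
$$n<\eta_1\ell+12\eta_1\ell=\eta_2\ell .$$
If $c\le\eta\ell$, each remaining term is $\ge\rho(s-c)\ge-\eta\ell\rho$, and the claim holds.

**Step 5: replacing $\rho$ by $s+1$.** Let $c>\eta\ell=4\eta_2\ell$. For integers $s\in[s_*,h]$ with $s<c$, Lemma 5 gives $\rho\le s+1$, so $\rho(s-c)\ge(s+1)(s-c)$ (also if $\rho=0$). For $s\ge c$ we have $\eta_2\ell<\frac s4$, and Lemma 5 gives $\rho\ge s+1-n\ge\frac s2>0$ and
$$0\le(s+1-\rho)(s-c)\le\eta_2\ell s\le2\eta_2\ell\rho\le\eta\ell\rho .$$
Hence
$$\sum_{s=s_*}^h\rho(s-c)\ \ge\ \sum_{s=s_*}^h(s+1)(s-c)-\eta\ell\sum\rho .$$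

**Step 6: the center of mass.** The first sum on the right is $\ge0$. Suppose it were negative. Then $s_*<c$. The terms $(s+1)(s-c)$ with $\max(0,h-t)\le s<s_*$ are all $\le0$, so adding them would give a negative value of $\sum_{s=\max(0,h-t)}^h(s+1)(s-c)$, contradicting Lemma 6. So the remaining terms of $\Omega_x$ add up to at least $-\eta\ell\sum\rho$, the discarded ones are $\ge0$, and the claim follows. This proves Proposition 3, and with Section 7 it completes the proof of Theorem 2. $\blacksquare$
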